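# Maker–Breaker vertex $H$-games on $G(n,p)$ and the exponent $1/m_1(H)$

## 1. The first guess, $n^{-1/m_1(H)}$, on small cases

Two players share out the vertices of a graph $G$. Maker moves first. In each round Maker claims one unclaimed vertex, and Breaker then claims $b$ unclaimed vertices (or all that remain, if fewer than $b$ are left). The game ends when every vertex is claimed. Maker wins the $(1:b)$ vertex $H$-game if the subgraph induced by his vertices contains a copy of $H$, not necessarily induced; otherwise Breaker wins. The game is finite, so one of the two players has a winning strategy. We say that $G$ is *Maker's win* if it is Maker. Let $G\sim G(n,p)$ be the binomial random graph. Around which $p=p(n)$ does $G$ become Maker's win?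

A first guess comes from counting copies through one vertex. Let $H$ have $v$ vertices and $e$ edges. A fixed vertex lies in about $n^{v-1}p^e$ copies of $H$, up to a constant factor, in expectation. This is a constant exactly when $p$ is a constant times $n^{-(v-1)/e}$. If the constant is large, Maker, who ends with a positive fraction of all vertices, should find a copy. If it is small, the copies of $H$ should form small tree-like clumps that Breaker handles one at a time. If a subgraph of $H$ has larger ratio $e/(v-1)$, that subgraph should decide. This leads to the following notions.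

**Definition 1.** For a graph $F$ with $v(F)\ge2$ let $d_1(F)=\frac{e(F)}{v(F)-1}$, and let $m_1(H)=\max\{d_1(F):F\subseteq H,\ v(F)\ge2\}$. A graph $F$ is *strictly 1-balanced* if $d_1(F')<d_1(F)$ for every proper subgraph $F'\subsetneq F$ with $v(F')\ge2$. Further, $m(F)=\max\{e(J)/v(J):\emptyset\neq J\subseteq F\}$.

For the triangle, $d_1=\frac32$, its proper subgraphs have $d_1\le1$, so it is strictly 1-balanced. A triangle with a pendant edge has $d_1=\frac43$ but contains a triangle; so its $m_1$ is $\frac32$ and it is not strictly 1-balanced. For $K_4^-$ ($K_4$ minus an edge) we have $d_1=\frac53$, and it is strictly 1-balanced (Section 3). The quantity $m(F)$ governs appearance: by Bollobás' theorem (Janson–Łuczak–Ruciński, *Random Graphs*, Thm 3.4), $G(n,p)\supseteq F$ whp if $p\gg n^{-1/m(F)}$. Here "whp" means with probability tending to $1$; throughout, $n\to\infty$ with $b,H$ fixed.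

The guess is then that the threshold is $n^{-1/m_1(H)}$, up to constants. Let us test it.

*A single edge.* Here $m_1=1$. On the star $K_{1,b+1}$ Maker claims the center, Breaker can claim only $b$ of the $b+1$ leaves, and Maker takes the last one. Now $m(K_{1,b+1})=\frac{b+1}{b+2}<1$, so such a star appears, and Maker wins, already for $p\gg n^{-(b+2)/(b+1)}$, which is far below $n^{-1}$. The guess is wrong.

*The triangle with $b=1$.* Here $m_1=\frac32$. Take a vertex $u$, two neighbors $s_1,s_2$ of $u$, and for each $i$ two further vertices joined to both $u$ and $s_i$. Maker claims $u$; Breaker's one answer leaves one side untouched; Maker claims $s_i$ on that side and then one of its two further vertices, since Breaker can take only one. This graph has $7$ vertices and $10$ edges, and $\frac{10}7<\frac32$. Section 3 shows that its $m$ is exactly $\frac{10}7$, so the guess is wrong again.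

*Forests.* If $H$ is a forest with an edge, $m_1(H)=1$. A strictly 1-balanced graph with an edge and at least three vertices contains an edge as a proper subgraph, so its $d_1$ exceeds $1$. Hence the only strictly 1-balanced $H'\subseteq H$ with $d_1(H')=m_1(H)$ is a single edge, and we are back in the first case.

*Tree-like clumps.* Let $v(H)\ge3$, $b=1$, and suppose all copies of $H$ in some graph can be listed as $S_1,S_2,\dots,S_k$ so that each $S_i$ ($i\ge2$) meets the union of its predecessors in exactly one vertex. Each $S_i$ brings at least $v-1\ge2$ new vertices; pick two of them as a pair. The pairs are disjoint. When Maker takes one vertex of a pair, Breaker takes the other, and Maker never owns a whole $S_i$. So here the guess is supported.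

After removing the edge, and the triangle when $b=1$, the guess becomes the following conjecture from Gal Kronenberg, Adva Mond, Alon Naor, "$H$-games played on vertex sets of random graphs", arXiv:1901.00351 (2019).

**Conjecture.** Let $b\geq 1$ be an integer, and let $H$ be a graph with at least one edge for which there exists $H'\subseteq H$ such that $d_1(H')=m_1(H)$, $H'$ is strictly 1-balanced and is not a single edge, and in case $b=1$ also not a triangle. Then there exist constants $c,C>0$ such that
$$ \lim_{n\to \infty} \Pr\left[G\sim G(n,p) \text{ is Maker's win in the }(1:b)\text{ vertex } H\text{-game}\right] = \begin{cases} 1 & p\geq Cn^{-1/m_1(H)},\\ 0 & p\leq cn^{-1/m_1(H)}. \end{cases}$$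

We call the two lines the $1$-statement and the $0$-statement. The conjecture is false.

## 2. Failure at $b=1$, validity for $b\ge4$: four theorems

**Theorem 1.** Let $t\ge 2$, $H=K_{1,1,t}$ (so $t=2$ is $K_4^-$), $b=1$. Then $H$ is strictly 1-balanced, is neither an edge nor a triangle, and $m_1(H)=\frac{2t+1}{t+1}$. But $G(n,p)$ is whp Maker's win whenever $p\gg n^{-(4t+3)/(8t+2)}$. Since $\frac{4t+3}{8t+2}>\frac{t+1}{2t+1}=\frac1{m_1(H)}$, for every $c>0$ Maker wins whp at $p=cn^{-1/m_1(H)}$. So no $c$ as in the conjecture exists.

**Theorem 2.** For every $b\ge1$ and every $H$ with an edge there is $C$ such that for $p\ge Cn^{-1/m_1(H)}$, $G(n,p)$ is whp Maker's win.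

**Theorem 3.** Let $H$ be strictly 1-balanced, $e(H)\ge 1$, $v(H)\ge3$, $m=m_1(H)$, $b\ge1$. The conclusion of the conjecture holds for $(H,b)$ if and only if Breaker wins the $(1:b)$ $H$-game on every finite graph $F$ with $m(F)\le m$.

**Theorem 4.** Let $H,H'$ be as in the conjecture (for $b\ge2$, $H'$ may be a triangle), $v=v(H')$, $e=e(H')$, $m=m_1(H)$. The conclusion of the conjecture holds if

- (a) $b\ge2$ and $m$ is an integer; or
- (b) $b\ge2$ and $e=2v-3$ (e.g. the triangle and all $K_{1,1,t}$); or
- (c) $b\ge3$ and $m>3$; or
- (d) $b\ge4$ (no further condition).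

So the conjecture holds for all $b\ge4$ and fails for $b=1$. For $H=K_{1,1,t}$, $t\ge2$, its conclusion holds if and only if $b\ge2$: use Theorem 1 for $b=1$, and (b) with $H'=H$ for $b\ge2$, since $e=2t+1=2(t+2)-3$. The cases $b\in\{2,3\}$ outside (a)–(c) are not settled here, and the $H$ that fail for $b=1$ are not classified beyond the criterion in Theorem 3.

We use two facts about the game throughout.

*A larger graph is better for Maker.* If Maker wins on $F$ and $F\subseteq G$, then Maker wins on $G$. Maker plays a virtual game on $F$, in which the virtual Breaker set always contains Breaker's real vertices in $V(F)$. After each real answer, at most $b$ virtually free vertices of $F$ have become Breaker's; Maker adds arbitrary virtually free vertices to the virtual Breaker set until exactly $b$ (or all) have been added in this round. A virtually free vertex is really free, so Maker can follow his strategy, and his set contains a copy of $H$ when the virtual game ends. In particular being Maker's win is monotone under adding edges.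

*Extra Breaker moves do not hurt Breaker.* So a Breaker strategy may prescribe fewer than $b$ vertices. Breaker fills up with arbitrary vertices, which he regards as still unclaimed in an imagined game. When the strategy asks for a vertex that he already owns, he just counts it as claimed. Maker's set is the same in both games, and in the imagined game, continued to its end, it contains no copy of $H$.

## 3. A density budget, and two books sharing a spine vertex

The tree-like argument says that Breaker is safe when copies overlap in single vertices. The question is how much more overlap $G(n,p)$ contains at the guessed threshold. There is a simple way to count this.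

For this and all later sections on strictly 1-balanced $H$ with $v=v(H)\ge3$ and $e=e(H)\ge1$, write
$$m=m_1(H)=\frac e{v-1},\qquad \eta=\frac1{v-1},\qquad \varphi(U)=m\,v(U)-e(U),\qquad \mathrm{cost}(I)=m(|I|-1)-e_H(I)$$
for a graph $U$ and for $\emptyset\ne I\subseteq V(H)$, where $e_H(I)$ is the number of edges of $H$ inside $I$. An edge is a proper subgraph of $H$, so $m>1$. At $p=cn^{-1/m}$ the expected number of labeled placements of $U$ is at most
$$n^{v(U)}p^{e(U)}=c^{e(U)}n^{\varphi(U)/m}.\tag{1}$$
So $\varphi$ is a budget. It starts at $\varphi(H)=mv-m(v-1)=m=e\eta$. We shall see in Section 5 that gluing a new copy of $H$ along a single vertex is free, and gluing it along a larger set $I$ lowers $\varphi$ by at least $\mathrm{cost}(I)$. A graph becomes too rare once $\varphi$ is negative.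

For $K_4^-$ we have $m=\frac53$ and $\eta=\frac13$. Sharing an edge costs $\frac53-1=\frac23$; sharing a non-adjacent pair costs $\frac53$; sharing a triangle costs $\frac{10}3-3=\frac13$; sharing a two-edge path on three vertices costs $\frac{10}3-2=\frac43$. The budget is $\frac53$. So the tree-like picture is wrong: components with, say, several triangle overlaps are affordable.

The cheapest overlaps produce the *book* $K_{1,1,L}$: two adjacent spine vertices and $L$ pages. One book does not help Maker when $b=1$. Every copy of $K_{1,1,t}$ in it contains a triangle, and deleting one spine vertex leaves a star; so every copy uses both spine vertices, and Breaker pairs them. But take two books that share a spine vertex $u$. Maker claims $u$, and Breaker can spoil only one book. After Maker claims the other spine vertex of the unspoiled book, he needs $t$ of its pages, with Breaker to move; $2t$ pages suffice. Is this affordable? With $H=K_{1,1,t}$ we have $\eta=\frac1{t+1}$ and $m=2-\eta$, so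
$$\varphi(K_{1,1,2t})=(2-\eta)(2t+2)-(4t+1)=3-2=1,$$
and two such books sharing one vertex have $\varphi=1+1-m=\eta>0$. It just fits. Now the proof.

### Proof of Theorem 1

**Step 1.** *This step checks that $H=K_{1,1,t}$ satisfies the hypotheses.* $H$ has $v=t+2$ vertices and $2t+1=2v-3$ edges, so $d_1(H)=\frac{2t+1}{t+1}=2-\frac1{v-1}>1$. Let $F\subsetneq H$ have $f\ge2$ vertices. If $f=v$, then $F$ has fewer edges than $H$. If $f<v$ and $F$ contains both spine vertices, then $e(F)\le1+2(f-2)=2f-3$ and $d_1(F)\le2-\frac1{f-1}<2-\frac1{v-1}$. Otherwise $F$ lies in a star or is edgeless, and $d_1(F)\le1<d_1(H)$. So $H$ is strictly 1-balanced and $m_1(H)=d_1(H)$. As $v\ge4$, it is neither an edge nor a triangle.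

**Step 2.** *This step defines the double book $G_t$ and computes $m(G_t)$.* The vertices of $G_t$ are $u,s_1,s_2$ and disjoint sets $W_1,W_2$ with $|W_i|=2t$. Its edges are $us_i$, and $uw,\,s_iw$ for $w\in W_i$ ($i=1,2$). So $v(G_t)=4t+3$ and $e(G_t)=2+4t+4t=8t+2$. Put $\rho=\frac{8t+2}{4t+3}\in(1,2)$. We claim $m(G_t)=\rho$. It suffices to show $e(Z)\le\rho|Z|$ for every nonempty vertex set $Z$, where $e(Z)$ counts the edges inside $Z$. Let $w_i=|Z\cap W_i|$ and $w=w_1+w_2$.

If $u\notin Z$, then $Z$ induces a subgraph of two disjoint stars, a forest, so $e(Z)<|Z|$. If $Z\cap\{u,s_1,s_2\}=\{u\}$, then $e(Z)=w<|Z|$. If $Z\cap\{u,s_1,s_2\}=\{u,s_1\}$ (or symmetrically), then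
$$e(Z)-\rho|Z|=1+2w_1+w_2-\rho(2+w_1+w_2).$$
The coefficient $2-\rho$ of $w_1$ is positive and the coefficient $1-\rho$ of $w_2$ is negative, so this is at most
$$1+4t-\rho(2+2t)=\frac{(16t^2+16t+3)-(16t^2+20t+4)}{4t+3}=\frac{-4t-1}{4t+3}<0.$$
If $Z\supseteq\{u,s_1,s_2\}$, then $e(Z)-\rho|Z|=2+2w-\rho(3+w)\le2+8t-\rho(3+4t)=0$. This proves the claim. Steps 2 and 3 also work for $t=1$; they give $m(G_1)=\frac{10}7$, as announced for the triangle.

**Step 3.** *This step shows that Maker wins on any graph containing $G_t$ when $b=1$.* Maker claims $u$. Breaker claims one vertex, and the sets $\{s_1\}\cup W_1$, $\{s_2\}\cup W_2$ are disjoint, so for some $i$ the set $\{s_i\}\cup W_i$ is untouched. Maker claims $s_i$ and then repeatedly free vertices of $W_i$. Just before his $k$-th claim in $W_i$ ($k\le t$), Breaker has made $k$ moves since $s_i$ was claimed, and Maker holds $k-1$ vertices of $W_i$. So at most $2k-1\le2t-1<|W_i|$ vertices of $W_i$ are taken, and the claim is possible. Maker obtains $u$, $s_i$ and $t$ of their common neighbors, which contain a $K_{1,1,t}$.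

**Step 4.** *This step compares the two exponents.* By Bollobás' theorem $G(n,p)\supseteq G_t$ whp if $p\gg n^{-1/m(G_t)}=n^{-(4t+3)/(8t+2)}$, and then Maker wins. Finally
$$(8t+2)(t+1)=8t^2+10t+2<8t^2+10t+3=(2t+1)(4t+3),$$
that is, $m(G_t)<m_1(H)$. So $cn^{-1/m_1(H)}\gg n^{-1/m(G_t)}$ for every constant $c>0$, and Maker wins whp at $p=cn^{-1/m_1(H)}$. $\square$

For $K_4^-$: $m_1=\frac53$, while $G_2$ has $11$ vertices and $18$ edges, and $\frac{18}{11}<\frac53$.

The same construction is too expensive for $b=2$. Three books sharing $u$, with $3t$ pages each, do give Maker a $K_{1,1,t}$: Breaker's first two claims leave one book untouched, and before Maker's $k$-th page at most $2k+(k-1)\le3t-1$ pages are taken. But one such book has $\varphi=(2-\eta)(3t+2)-(6t+1)=3-\eta(3t+2)=\eta$. So all three have $\varphi=3\eta-2m=5\eta-4<0$. This only rules out that one graph; Theorem 4(b) rules out all of them.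

## 4. Above $Cn^{-1/m_1(H)}$ every large vertex set spans $H$

The $1$-statement needs no strategy: Maker cannot avoid winning. The tool is Janson's inequality (Janson–Łuczak–Ruciński, Thm 2.14). Let $X$ count the members $S$ of a family of subgraphs of the complete graph that lie in $G(n,p)$, let $I_S$ be the indicator of $S\subseteq G(n,p)$, let $\mu=\mathbb EX$, and let $\bar\Delta=\sum\mathbb E[I_SI_{S'}]$ over ordered pairs sharing an edge, including $S=S'$. Then $\Pr(X=0)\le\exp(-\mu^2/(2\bar\Delta))$.

### Proof of Theorem 2

**Step 1.** *This step reduces the theorem to a statement about vertex sets.* By monotonicity let $p=Cn^{-1/m_1(H)}$ with $C\ge1$. There are $N=\lceil n/(b+1)\rceil$ rounds in which Maker moves, so he ends with $N$ vertices. It suffices that whp every $N$-set $W$ of vertices spans a copy of $H$.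

**Step 2.** *This step bounds the failure probability for one set $W$.* Let $X$ be the number of copies of $H$ in $W$, so $\mu=\Theta(N^{v(H)}p^{e(H)})$. Classify the pairs of copies that share an edge by their intersection graph $F$ (common vertices and common edges), which is isomorphic to a subgraph of $H$ with $e(F)\ge1$. There are $O(N^{2v(H)-v(F)})$ pairs with a given $F$, and each contributes $p^{2e(H)-e(F)}$. So $\bar\Delta=O\big(\max_FN^{2v(H)-v(F)}p^{2e(H)-e(F)}\big)$, and with some $\kappa=\kappa(H)>0$
$$\frac{\mu^2}{\bar\Delta}\ge\kappa\min_FN^{v(F)}p^{e(F)} .$$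
By definition of $m_1$, $e(F)\le m_1(H)(v(F)-1)$. With $C\ge1$ and $e(F)\ge1$ this gives $p^{e(F)}=C^{e(F)}n^{-e(F)/m_1(H)}\ge C\,n^{-(v(F)-1)}$. Hence
$$N^{v(F)}p^{e(F)}\ge C(b+1)^{-v(F)}n\ge C(b+1)^{-v(H)}n .$$
So $\Pr(X=0)\le e^{-\gamma Cn}$ with $\gamma=\frac12\kappa(b+1)^{-v(H)}>0$, depending only on $H$ and $b$.

**Step 3.** *This step takes the union bound.* There are at most $2^n$ sets $W$. If $\gamma C>\ln2$, then $2^ne^{-\gamma Cn}\to0$. $\square$

## 5. Below $cn^{-1/m}$ only finite graphs with $m(F)\le m$ matter

We return to strictly 1-balanced $H$ with the notation of Section 3. Theorem 3 turns the random question into a deterministic one. One direction is a second-moment computation. The other says that the clumps of copies of $H$ in $G(n,p)$ never overspend the budget.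

First some facts about the cost. Since $m=e\eta$ and $1=(v-1)\eta$, both $\mathrm{cost}(I)$ and $\varphi(U)$ are integer multiples of $\eta$. If $|I|=1$ or $I=V(H)$, then $\mathrm{cost}(I)=0$. Otherwise $H[I]$ is a proper subgraph with at least two vertices, so $e_H(I)<m(|I|-1)$ by strict 1-balancedness, and $\mathrm{cost}(I)\ge\eta$. By Theorem 2, only the $0$-statement matters in Theorem 3.

### Proof of Theorem 3, "only if"

Suppose Maker wins on some finite $F$ with $m(F)\le m$; then $F$ has an edge. Let $p=cn^{-1/m}$ with any $c>0$, and let $X$ count the copies of $F$ in $G(n,p)$, so $\mathbb EX=\Theta(n^{v(F)}p^{e(F)})$. In $\mathbb EX^2$, pairs of copies without common edge contribute at most $(\mathbb EX)^2$; pairs whose intersection graph is $J$ with $e(J)\ge1$ contribute $O(n^{2v(F)-v(J)}p^{2e(F)-e(J)})$. Hence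
$$\frac{\mathbb EX^2}{(\mathbb EX)^2}\le 1+O\Big(\sum_{J\subseteq F,\,e(J)\ge1}\frac1{n^{v(J)}p^{e(J)}}\Big).$$
Since $e(J)\le m\,v(J)$, we have $n^{v(J)}p^{e(J)}=c^{e(J)}n^{v(J)-e(J)/m}\ge c^{e(J)}$. So the ratio is bounded, and by the Cauchy–Schwarz inequality $\Pr(X>0)\ge(\mathbb EX)^2/\mathbb EX^2$ is bounded away from $0$. A graph containing $F$ is Maker's win. So for no $c$ does the probability of Maker's win tend to $0$.

### Proof of Theorem 3, "if"

By monotonicity take $p=cn^{-1/m}$ with a small constant $c\le1$, to be chosen. Let $G\sim G(n,p)$.

**Step 1.** *This step shows how $\varphi$ changes when a copy of $H$ is added.* Let $U\subseteq G$, and let $S\not\subseteq U$ be a copy of $H$ with $I=V(S)\cap V(U)\ne\emptyset$. Identify $I$ with the corresponding subset of $V(H)$. There are $v-|I|$ new vertices. An edge of $S$ not inside $I$ has an end outside $V(U)$, so it is new. Hence, using $e=m(v-1)$,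
$$\varphi(U\cup S)\le\varphi(U)+m(v-|I|)-e+e_H(I)=\varphi(U)-\mathrm{cost}(I).\tag{2}$$
If $|I|=1$, call the step *regular*: $\varphi$ is unchanged and $e$ edges are new. If $|I|\ge2$, call it *degenerate*: then $\varphi(U\cup S)\le\varphi(U)-\eta$. For $I\ne V(S)$ this is (2) with $\mathrm{cost}(I)\ge\eta$; for $I=V(S)$ there is no new vertex but at least one new edge, and $1\ge\eta$.

**Step 2.** *This step defines the clumps and reduces the density condition to one number per clump.* Call two copies of $H$ in $G$ adjacent if they share a vertex. The unions of the connected components of this relation are the *$H$-components*. For example, with $H=K_3$, two triangles sharing one vertex form one $H$-component. Distinct $H$-components are vertex-disjoint, and every copy of $H$ lies in one.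

Let $Q$ be an $H$-component and $A\subseteq Q$ a nonempty subgraph. Start from $U=A$ and keep adding copies of $H$ in $Q$ that meet $U$ but are not contained in it. As long as some copy in $Q$ is missing, such a copy exists: take a copy through a vertex of $A$; either it is not in $U$, or it is in $U$, and then connectedness gives adjacent copies $S'\subseteq U$ and $S''\not\subseteq U$, so $S''$ meets $U$. We end at $Q$, and by Step 1 $\varphi$ never increases. So $\varphi(Q)\le\varphi(A)$. Hence $\varphi(Q)\ge0$ implies $\varphi(A)\ge0$ for all nonempty $A\subseteq Q$, that is, $m(Q)\le m$.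

It remains to prove:

**Claim 1.** If $c$ is small enough, then whp $\varphi(Q)\ge0$ for all $H$-components $Q$ of $G$.

**Step 3.** *This step sets up an exploration of a bad component.* Fix a linear order of $V(H)$, and for each copy of $H$ an embedding of $H$ onto it. Suppose $\varphi(Q)<0$. Start with $U_1=S_1$, a copy in $Q$, so $\varphi(U_1)=m=e\eta$. Keep the vertices of the current $U$ in a queue in order of discovery, where the new vertices of one copy are ordered via the order of $V(H)$. In each step let $x$ be the first vertex of the queue that lies in some copy $S\not\subseteq U$, and add such an $S$. So $U_t$ is a union of $t$ copies. Stop when $\varphi(U_t)<0$ or when $t=T:=\lceil K\ln n\rceil$ with $K=2/\ln2$.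

If at some time no such $x$ exists, then $U_t=Q$ and $\varphi(U_t)<0$, so the process has stopped by the first rule. So it always stops by one of the two rules. Before the last step $\varphi\ge0$. Each degenerate step lowers $\varphi$ by at least $\eta$ from $e\eta$, so there are at most $e$ degenerate steps before the last one, and at most $e+1$ in total. Also $\varphi\le m$ always.

**Step 4.** *This step counts the possible shapes of $U_t$.* Once all copies through a vertex lie in $U$, this remains so; hence the queue positions of the successive vertices $x$ are non-decreasing, and they are at most $vt$. Up to the choice of the actual vertices, $U_t$ is described by the following data: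

- the sequence of positions of the $x$'s: a non-decreasing sequence of length at most $t$ in $\{1,\dots,vt\}$, at most $2^{(v+1)t}$ choices;
- the types (regular or degenerate) of the steps: at most $2^t$ choices;
- the role of $x$ in $S$, i.e. the vertex of $H$ mapped to $x$, in each step: at most $v^t$ choices;
- for each degenerate step, for every vertex of $H$, its queue position or "new": at most $(vt+1)^v$ choices per step.

In a regular step all vertices of $S$ except $x$ are new. So these data determine, as a graph on the queue positions, the whole of $U_t$. In total there are at most $L^t(vt+1)^{v(e+1)}$ descriptions, with $L=L(H)$.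

**Step 5.** *This step sums the expected number of realizations.* For a fixed description, a realization is an injection of the queue positions into the $n$ vertices under which all edges are present. By (1) the expected number is at most $c^{e(U)}n^{\varphi(U)/m}$. The first copy and at least $t-1-(e+1)=t-e-2$ regular steps contribute $e$ new edges each, so $e(U)\ge e(t-e-1)$ and, as $c\le1$, $c^{e(U)}\le c^{-e(e+1)}(c^e)^t$. Choose $c$ with $Lc^e\le\frac12$. Then $L^tc^{e(U)}=O(2^{-t})$.

Descriptions ending with $\varphi<0$ have $\varphi\le-\eta$, since $\varphi\in\eta\mathbb Z$. Their expected total number of realizations is at most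
$$O(1)\sum_{t\le T}2^{-t}(vt+1)^{v(e+1)}\,n^{-\eta/m}=O(n^{-\eta/m})\to0 .$$
Descriptions with $t=T$ and $0\le\varphi\le m$ have $n^{\varphi/m}\le n$, and $2^{-T}\le n^{-2}$ by the choice of $K$. Their expected total number is at most $O(1)\,2^{-T}(vT+1)^{v(e+1)}\,n\le O(1)(vT+1)^{v(e+1)}n^{-1}\to0$. If a bad $Q$ exists, a description of one of the two sorts is realized. By Markov's inequality this has probability tending to $0$, which proves Claim 1.

**Step 6.** *This step lets Breaker play.* Whp $m(Q)\le m$ for all $H$-components $Q$. By assumption Breaker wins on each $Q$. He answers each Maker move in $Q$ inside $Q$, by a winning strategy there. The $Q$ are vertex-disjoint and contain all copies of $H$, so Breaker wins on $G$. $\square$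

## 6. Fractional orientations, and integral density

From now on everything is deterministic.

**Proposition 5.** Let $H$ be strictly 1-balanced, $v\ge3$, $e\ge1$, $m=e/(v-1)>1$. Let $G$ be finite with $m(G)\le m$. Breaker wins the $(1:b)$ $H$-game on $G$ in each of the cases: (a) $b\ge2$, $m\in\mathbb Z$; (b) $b\ge2$, $e=2v-3$; (c) $b\ge3$, $m>3$; (d) $b\ge4$.

*Proposition 5 implies Theorem 4.* Let $H,H'$ be as in the conjecture. Then $H'$ is strictly 1-balanced with $m_1(H')=d_1(H')=m_1(H)>0$, and it is not an edge, so $v(H')\ge3$. Proposition 5, applied to $H'$, and Theorem 3 give the $0$-statement for $H'$. A Breaker who prevents $H'$ prevents $H\supseteq H'$, and the exponents agree, so the $0$-statement holds for $H$. Theorem 2 gives the $1$-statement for $H$. $\square$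

The natural way to use $m(G)\le m$ is to orient the edges of $G$ with few out-edges at every vertex, and to let Breaker answer a Maker vertex by claiming out-neighbors. For integral $m$ this works, as we shall see. For other $m$ one could orient with out-degrees at most $M=\lceil m\rceil$, but then the accounting below breaks: the total slack on a copy of $H$ becomes $Mv-e=m+(M-m)v$ instead of $m$, while the lower bound that the strategy gives is only $2M-1$. For $C_4$ ($m=\frac43$) this is $4$ against $3$, so no contradiction. To keep the slack at $m$ we orient fractionally.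

**Lemma 6.** Let $m(G)\le m$. There are numbers $w(x\to y),w(y\to x)\ge0$ with $w(x\to y)+w(y\to x)=1$ for each edge $xy$ of $G$, such that every load $\sum_yw(x\to y)$ is at most $m$. If $m\in\mathbb Z$, they can be chosen in $\{0,1\}$. In general they can be chosen so that the *fractional* edges (those with $0<w<1$) form a forest.

*Proof.* Write $m=P/Q$ with positive integers $P,Q$, and $Q=1$ if $m$ is an integer. Match $Q$ copies of each edge into $P$ slots at each vertex, where a copy of $xy$ may use the slots of $x$ and $y$. Hall's condition holds: a set of edge copies with underlying edge set $E'$ has at most $Q|E'|$ members, and they may use $P|V(E')|$ slots, where $V(E')$ is the set of endpoints; and $|E'|\le m|V(E')|$. Let $w(x\to y)$ be $\frac1Q$ times the number of copies of $xy$ put at $x$. The load is at most $P/Q=m$, and for $Q=1$ the weights are $0$ or $1$.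

Now choose, among all such $w$, one with the fewest fractional edges. Suppose they contain a cycle $y_1\dots y_r$. Increase all $w(y_i\to y_{i+1})$ and decrease all $w(y_{i+1}\to y_i)$ by $\delta$ (indices modulo $r$). At $y_i$ one weight grows and one shrinks by $\delta$, so loads are unchanged. At the first $\delta$ where some edge becomes integral, the number of fractional edges has dropped, a contradiction. $\square$

For example, let $G=K_4$ on $\{1,2,3,4\}$ and $m=\frac32$ (the value for the triangle). Give both directions of $12$ and of $34$ weight $\frac12$, and orient the remaining $4$-cycle as $1\to3\to2\to4\to1$. Every load is $\frac32$, and the fractional edges form a matching.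

Root each tree of the fractional forest. Let $p(x)$ be the parent of $x$ (if any), $Ch(x)$ its children, and $I(x)=\{y:w(x\to y)=1\}$, so $|I(x)|\le\lfloor m\rfloor$. If $w(x\to y)>0$, then $y\in I(x)\cup Ch(x)\cup\{p(x)\}$.

**Accounting.** Suppose Maker owns a copy of $H$ at the end, with vertex set $X=\{x_1,\dots,x_v\}$ in the order of claiming and edge set $E_X$. For $x\in X$ let $B(x)$ (respectively $A(x)$) be the sum of $w(x\to y)$ over $xy\in E_X$ with $y$ claimed before (respectively after) $x$. Let $D(x)=m-B(x)-A(x)\ge0$ be the slack. Each edge of $E_X$ contributes $1$ to $\sum_{x\in X}(B(x)+A(x))$, so this sum is $e$. Earlier vertices number $i-1$ at $x_i$ and weights are at most $1$. Breaker's vertices are not in $X$, and the load is at most $m$. So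
$$\sum_{x\in X}D(x)=mv-e=m,\qquad B(x_i)\le i-1,\qquad D(x)\ge\sum_{z\text{ Breaker's}}w(x\to z).\tag{3}$$
Breaker wins if he can force the slacks to add up to more than $m$.

### Proof of Proposition 5(a)

Take $w$ with values in $\{0,1\}$. Since $m>1$, $m\ge2$. After Maker claims $y$, Breaker claims two unclaimed vertices of $I(y)$ (all, if fewer).

Suppose Maker gets a copy. For $x\in X$, either two vertices of $I(x)$ were claimed in response, and $D(x)\ge2$ by (3); or after the response no vertex of $I(x)$ is unclaimed. In the latter case $A(x)=0$ and $D(x)=m-B(x)$. So $D(x_i)\ge\min\{2,m-i+1\}$ for $1\le i\le m$; these indices exist, since $e\le\binom v2$ gives $m\le v/2$. Here $m-i+1$ runs through $m,m-1,\dots,1$, so $\sum D\ge2(m-1)+1=2m-1>m$, contradicting (3). $\square$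

## 7. Guarding parents and children in the fractional forest

For fractional $w$, a vertex $x$ may send positive weight to many vertices: the at most $\lfloor m\rfloor$ vertices of $I(x)$, one parent, and an unbounded number of children. The strategy claims the parent when it can, and whenever Maker takes a child of one of his own vertices, it cuts off the next heaviest children.

**Strategy.** Let $a\in\{1,2\}$ and $b\ge a+2$. After Maker claims $y$:

1. If $p(y)$ exists and is Maker's, Breaker claims the $a$ unclaimed children $z$ of $p(y)$ with largest $w(p(y)\to z)$ (all, if fewer). If $p(y)$ is unclaimed, Breaker claims $p(y)$.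
2. Then Breaker claims the two unclaimed vertices $z\in I(y)\cup Ch(y)$ with largest $w(y\to z)$ (all, if fewer).

This uses at most $a+2\le b$ vertices.

**Claim 2.** Suppose Maker gets a copy. For each $x\in X$: $D(x)\ge2$ or $D(x)\ge aA(x)$. Moreover, if at most one vertex of $I(x)$ is unclaimed before part 2 of the response to $x$, then all $y\in X$ claimed after $x$ with $w(x\to y)>0$ are children of $x$, and $D(x)\ge aA(x)$.

*Proof.* If at least two vertices of $I(x)$ are unclaimed before part 2, Breaker claims two of them, because weight $1$ exceeds all weights to children. So $D(x)\ge2$ by (3).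

Otherwise part 2 claims the last unclaimed vertex of $I(x)$, if there is one, and no vertex of $I(x)$ is unclaimed after the response. Also $p(x)$, if it exists, is not unclaimed after part 1. So every later Maker vertex $z$ with $w(x\to z)>0$ is a child of $x$. Let $z_1,\dots,z_q$ be those $z\in X$ with $xz\in E_X$ claimed after $x$ with $w(x\to z)>0$, in order of claiming, and let $f_i=w(x\to z_i)$; so $A(x)=\sum f_i$. If $q=0$ there is nothing to show. As $z_1$ stayed unclaimed through the response to $x$, part 2 claimed two vertices of weight at least $f_1$. When $z_i$ ($i<q$) was claimed, its parent $x$ was Maker's, and part 1 claimed $a$ children of $x$ of weight at least $f_{i+1}$, since $z_{i+1}$ stayed unclaimed. All these Breaker vertices are distinct. So, as $a\le2$,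
$$D(x)\ge2f_1+a\sum_{i\ge2}f_i\ge aA(x).\qquad\square$$

Since $A=m-B-D$, the inequality $D\ge aA$ means $D\ge\frac a{a+1}(m-B)$. With $B(x_i)\le i-1$,
$$D(x_i)\ge\min\{2,\tfrac a{a+1}(m-i+1)\}\qquad(1\le i\le\lfloor m\rfloor+1).\tag{4}$$
The indices exist, as $\lfloor m\rfloor+1\le\lfloor v/2\rfloor+1\le v$. Write $m=k+f$ with $k=\lfloor m\rfloor$ and $0\le f<1$. In (4) the values $m-i+1$ are $k+f,\,k-1+f,\dots,1+f,\,f$.

### Proof of Proposition 5(c)

Let $a=1$, $b\ge3$, $m>3$, so $k\ge3$. The $k-3$ terms of (4) with $m-i+1\ge4$ give at least $2$ each. The other four give $\frac12\big((3+f)+(2+f)+(1+f)+f\big)=3+2f$. So $\sum D\ge2(k-3)+3+2f=2m-3>m$, contradicting (3). $\square$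

### Proof of Proposition 5(d)

Let $b\ge4$ and $a=2$.

**Step 1.** *This step settles $m\ge2$.* If $m=2$, this is case (a). If $m>2$, the $k-2$ terms of (4) with $m-i+1\ge3$ give at least $2$ each, and the other three give $\frac23\big((2+f)+(1+f)+f\big)=2+2f$. So $\sum D\ge2(k-2)+2+2f=2m-2>m$, contradicting (3).

**Step 2.** *For $1<m<2$ the bound (4) is too weak; this step extracts more structure from Claim 2.* Suppose Maker gets a copy. Now $|I(x)|\le1$ for all $x$, so the second part of Claim 2 applies to every $x\in X$: $D(x)\ge2A(x)$, and every later $y\in X$ with $w(x\to y)>0$ is a child of $x$. Put $O(x)=I(x)\cup\{p(x)\}$ (only $I(x)$ if $x$ has no parent), so $|O(x)|\le2$. Assign each integral edge of $E_X$ to the endpoint $x$ with $w(x\to y)=1$, and each fractional edge to its child endpoint. So an edge $xy$ assigned to $x$ has $y\in O(x)$ and $w(x\to y)>0$. Then $y$ was claimed before $x$, since vertices of $O(x)$ are not children of $x$.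

Conversely, no child $y\in X$ of $x\in X$ was claimed before $x$, as Breaker would then have claimed $p(y)=x$ in part 1. So $B(x)$ is the sum of $w(x\to y)$ over exactly the edges $xy$ assigned to $x$.

**Step 3.** *This step counts assigned edges to bound $\sum A$ from below.* Let $o(x)\le2$ be the number of edges assigned to $x$. Then $\sum_xo(x)=e$, $o(x_1)=0$ and $B(x)\le\min\{o(x),m\}$. Let $\nu_i=|\{x\in X:o(x)=i\}|$. From $\nu_0+\nu_1+\nu_2=v$, $\nu_1+2\nu_2=e$ and $\nu_0\ge1$ we get $\nu_2=e-v+\nu_0\ge g:=e-v+1$. Thus
$$\sum_xB(x)\le\nu_1+m\nu_2=e-(2-m)\nu_2\le e-(2-m)g,\qquad\sum_xA(x)=e-\sum_xB(x)\ge(2-m)g.\tag{5}$$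
With (3),
$$2(2-m)g\le2\sum_xA(x)\le\sum_xD(x)=m.\tag{6}$$

**Step 4.** *This step finds which $H$ survive (6).* Put $j=2(v-1)-e$. As $1<m<2$, $g$ and $j$ are positive integers. Moreover $g+j=v-1$, $2-m=j\eta$ and $e=2g+j$, so $m=(2g+j)\eta$. So (6) reads $2gj\le2g+j$, which is equivalent to $(2g-1)(j-1)\le1$. Hence $j=1$ or $(g,j)=(1,2)$.

If $j=1$, then $e=2v-3$, and (6) reads $2g\le2g+1$, which is no contradiction. This is case (b), for which Section 8 gives a different strategy.

**Step 5.** *This step excludes $(g,j)=(1,2)$.* Here $v=4$, $e=4$, $m=\frac43$, and $2gj=4=2g+j$; so equality holds throughout (5) and (6). Thus $\nu_2=g=1$, and the vertex $x$ with $o(x)=2$ has $B(x)=m=\frac43$. As $|I(x)|\le1$, its two assigned edges go to the vertex of $I(x)$ and to $p=p(x)$, with $w(x\to p)=\frac43-1=\frac13$. So $w(p\to x)=\frac23$, and $p\in X$ was claimed before $x$. Hence $A(p)\ge\frac23$, $D(p)\ge2A(p)\ge\frac43$, and $D(p)+A(p)\ge2>m$, which contradicts $D(p)+A(p)=m-B(p)\le m$. $\square$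

## 8. Clusters of copies when $e=2v-3$

This section proves Proposition 5(b), and with it completes (d). Let $b\ge2$ and $e=2v-3$, so $m=2-\eta$ and $\eta\le\frac12$. The bound $m(G)\le m$ now limits the size of each clump of copies that overlap in at least two vertices, and disjoint parts of these clumps can be reserved for Breaker.

**Step 1.** *This step bounds the edges inside subsets of $V(H)$.* For $I\subseteq V(H)$ with $|I|\ge2$ we have $e_H(I)\le2|I|-3$. For $I=V(H)$ this is an equality. Otherwise $e_H(I)<m(|I|-1)<2(|I|-1)$, and $e_H(I)$ is an integer.

**Step 2.** *This step defines clusters and bounds their size.* Link two copies of $H$ in $G$ if they share at least two vertices. For each component of this relation let the *cluster* $C$ be the union of its copies; write $|C|$ and $e(C)$ for its numbers of vertices and edges. For $H=K_3$, two triangles sharing one vertex are two clusters, while the four triangles of a $K_4$ form one. Distinct clusters are edge-disjoint, since copies sharing an edge share two vertices.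

Build $C$ copy by copy, each new copy $S$ linked to an earlier one. It meets the current $U$ in a set $I$ with $|I|\ge2$; it brings $v-|I|$ new vertices and at least $e-e_H(I)$ new edges. So by Step 1, $2v(U)-e(U)$ grows by at most
$$2(v-|I|)-(2v-3)+(2|I|-3)=0 .$$
It starts at $2v-(2v-3)=3$. So $e(C)\ge2|C|-3$. For $\varphi(C)=m|C|-e(C)$, which is nonnegative as $m(G)\le m$, this gives
$$0\le\varphi(C)\le3-\eta|C|,\qquad\text{so }|C|\le3(v-1).\tag{7}$$
Also $|C|-1\ge v-1$, so $\eta(|C|-1)\ge1$ and
$$e(C)\ge2(|C|-1)-1\ge(2-\eta)(|C|-1)=m(|C|-1),\qquad\text{i.e. }\varphi(C)\le m.\tag{8}$$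
Call $C$ *big* if $|C|\ge3v-4$. Then by (7), $\varphi(C)\le3-\eta(3v-4)=\eta$. Let $r(C)=|C|$ if $C$ is big and $r(C)=|C|-1$ otherwise. For $H=K_3$ big means $|C|\ge5$, so a $K_4$ has $r=3$.

**Step 3.** *This step reduces the reservation of vertices to an inequality.* We want pairwise disjoint sets $N(C)\subseteq V(C)$ with $|N(C)|=r(C)$. By Hall's theorem, applied with $r(C)$ copies of each $C$, we need
$$\Big|\bigcup_{C\in\mathcal C}V(C)\Big|\ge\sum_{C\in\mathcal C}r(C)\tag{9}$$
for every family $\mathcal C$ of clusters. Split $\mathcal C$ into the components of the relation "the vertex sets intersect". Their unions are disjoint, so both sides of (9) add up, and it suffices to treat connected families.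

**Step 4.** *This step shows that a connected family contains at most one big cluster.* Otherwise there is a path $C_0,\dots,C_s$ ($s\ge1$) of distinct, consecutively intersecting clusters with $C_0,C_s$ big. Let $Y$ be the union of these clusters. Each $C_i$ with $i\ge1$ shares a vertex with $C_{i-1}$, so $v(Y)\le\sum_i|C_i|-s$; and $e(Y)=\sum_ie(C_i)$ by edge-disjointness. With (8) for the inner clusters,
$$m\,v(Y)-e(Y)\le\sum_i\varphi(C_i)-sm\le2\eta+(s-1)m-sm=2\eta-m=3\eta-2<0,$$
contradicting $m(G)\le m$.

**Step 5.** *This step proves (9) for a connected family.* Let it contain $\beta\le1$ big clusters. If $C$ is not big, $e(C)\ge m(|C|-1)=m\,r(C)$ by (8). If $C$ is big, $e(C)=m|C|-\varphi(C)\ge m\,r(C)-\eta$. The clusters are edge-disjoint and $m(G)\le m$, so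
$$m\,\Big|\bigcup V(C)\Big|\ge\sum e(C)\ge m\sum r(C)-\beta\eta .$$
So $|\bigcup V(C)|\ge\sum r(C)-\eta/m>\sum r(C)-1$, and both $|\bigcup V(C)|$ and $\sum r(C)$ are integers. This gives (9), and the sets $N(C)$ exist.

**Step 6.** *This step gives Breaker's strategy.* When Maker claims a vertex of $N(C)$, Breaker claims $b$ unclaimed vertices of $N(C)$ (all, if fewer remain). The sets $N(C)$ are disjoint, so at most one is concerned. Maker gets at most $\lceil r(C)/(b+1)\rceil\le\lceil r(C)/3\rceil$ vertices of $N(C)$.

If $C$ is big, then $N(C)=V(C)$ and $r(C)\le3v-3$ by (7), so Maker gets at most $v-1$ vertices of $C$. If $C$ is not big, then $r(C)=|C|-1\le3v-6$, so Maker gets at most $v-2$ vertices of $N(C)$, and at most one more vertex of $C$ outside $N(C)$: again at most $v-1$. Every copy of $H$ lies in a cluster and has $v$ vertices. So Maker never owns a copy, and Breaker wins. This proves Proposition 5(b), hence the remaining case $j=1$ of (d), and with Section 6 it proves Theorem 4. $\square$
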